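# Equal rows in the branching matrix of a Levi subalgebra

## The main theorem: when equal rows force conjugate weights

**Main theorem.** Let $\mathfrak g$ be a simple Lie algebra over $\mathbb C$ with Cartan subalgebra $\mathfrak h$, set of simple roots $\Delta$, Weyl group $W$ and integral weight lattice $P$. For $\overline\Delta\subset\Delta$ let $\overline{\mathfrak g}\supset\mathfrak h$ be the associated Levi subalgebra. For a dominant weight $\lambda$ of $\mathfrak g$ let $V(\lambda)$ be the irreducible $\mathfrak g$-module of highest weight $\lambda$. For $\mu\in P$ dominant for $\overline{\mathfrak g}$ let $\overline V(\mu)$ be the irreducible $\overline{\mathfrak g}$-module of highest weight $\mu$, and let $m_\mu^\lambda$ be the multiplicity of $\overline V(\mu)$ in the restriction of $V(\lambda)$ to $\overline{\mathfrak g}$. Let $M=(m_\mu^\lambda)$, with rows labelled by $\mu$ and columns labelled by $\lambda$. Consider the following assertion about $\mathfrak g$.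

> **(C)** For every $\overline\Delta\subset\Delta$ and all $\mu,\nu\in P$ dominant for $\overline{\mathfrak g}$: if $m_\mu^\lambda=m_\nu^\lambda$ for every dominant weight $\lambda$ of $\mathfrak g$, then $\nu=w(\mu)$ for some $w\in W$ with $w(\overline\Delta)=\overline\Delta$.

**Theorem 1.** Let $\mathfrak g$ be of type $B_3$, with $\alpha_1=e_1-e_2$, $\alpha_2=e_2-e_3$, $\alpha_3=e_3$, and let $\overline\Delta=\{\alpha_1,\alpha_3\}$. Let $a\neq b$ be elements of $\frac12+\mathbb Z_{\ge0}$. Then $\mu=(a,\frac12,b)$ and $\nu=(b,\frac12,a)$ label identical rows of $M$, but no $w\in W$ with $w(\overline\Delta)=\overline\Delta$ satisfies $w\mu=\nu$.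

**Theorem 2.** Assertion (C) holds for $\mathfrak g$ if and only if $\mathfrak g$ has type $A_n$ $(n\ge1)$, $B_2=C_2$, $G_2$, $C_3$ or $D_4$. It fails for $B_n$ $(n\ge3)$, $C_n$ $(n\ge4)$, $D_n$ $(n\ge5)$, $E_6,E_7,E_8,F_4$.

That (C) holds for every simple $\mathfrak g$ is a conjecture whose source is Jérémie Guilhot and Cédric Lecouvey, "Isomorphic induced modules and Dynkin diagram automorphisms of semisimple Lie algebras", arXiv:1312.0470 (2013). Theorem 1 disproves it. Here $\mathfrak g=\mathfrak{so}_7$ and $\overline{\mathfrak g}=\mathfrak{gl}_2\times\mathfrak{so}_3$. Theorem 2 says for which $\mathfrak g$ the conjecture is true. In particular there is no counterexample in rank at most $2$, and among the rank $3$ types $A_3,B_3,C_3$ only $B_3$ has one.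

## Levi subalgebras, and elements of $W$ that permute $\overline\Delta$

Fix a $W$-invariant scalar product $(\cdot,\cdot)$ on $\mathfrak h_{\mathbb R}^*$ and write $\langle\mu,\alpha^\vee\rangle=2(\mu,\alpha)/(\alpha,\alpha)$. The Levi subalgebra $\overline{\mathfrak g}$ is generated by $\mathfrak h$ and the root spaces of $\pm\alpha$, $\alpha\in\overline\Delta$. We write $\overline R$, $\overline R_+$, $\overline W$, $\overline\rho$ for its roots, positive roots, Weyl group and half sum of positive roots, $\overline w_0$ for the longest element of $\overline W$, and $\varepsilon=\det$. A weight $\mu\in P$ is dominant for $\overline{\mathfrak g}$, or *$\overline\Delta$-dominant*, if $\langle\mu,\alpha^\vee\rangle\ge0$ for all $\alpha\in\overline\Delta$. Nothing is required on the other simple coroots.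

The number $m_\mu^\lambda$ is equivalently the multiplicity of $V(\lambda)$ in the $\mathfrak g$-module obtained from $\overline V(\mu)$ by induction. So "equal rows" means "isomorphic induced modules". In these notes we use only the restriction side.

The non-standard notion is this: $w\in W$ *is also a Dynkin diagram automorphism of $\overline{\mathfrak g}$* if $w(\overline\Delta)=\overline\Delta$.

* For $\mathfrak{sl}_3$ and $\overline\Delta=\{e_1-e_2\}$, a permutation fixing $e_1-e_2$ is the identity. So (C) predicts that all rows are different.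
* For $\mathfrak{sl}_4$ and $\overline\Delta=\{e_1-e_2,e_3-e_4\}$, the permutation exchanging the coordinate blocks $\{1,2\}$ and $\{3,4\}$ in order swaps the two simple roots. It sends $(a,b,c,d)$ to $(c,d,a,b)$.
* For $B_3$ and $\overline\Delta=\{e_1-e_2,e_3\}$ as in Theorem 1, such a $w$ fixes both roots, because they have different lengths. An example is $(x_1,x_2,x_3)\mapsto(-x_2,-x_1,x_3)$.

Since $w$ is an isometry,
$$\langle w\mu,(w\alpha)^\vee\rangle=\langle\mu,\alpha^\vee\rangle\qquad(\alpha\in\overline\Delta).\tag{1}$$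
So an admissible $w$ carries the Dynkin labels of $\mu$ on $\overline\Delta$ to those of $w\mu$, permuted along a diagram automorphism. All non-conjugacy proofs below use (1).

## Rows as signed sums of $W$-orbits

The aim of this section is to replace an infinite row of $M$ by a finite object. We use these textbook facts.

* Let $K_\lambda(\gamma)=\dim V(\lambda)_\gamma$. Then $K_\lambda$ is $W$-invariant in $\gamma$, $K_\lambda(\lambda)=1$, and $K_\lambda(\gamma)\ne0$ implies $\gamma\le\lambda$ in the dominance order ($\lambda-\gamma$ is a nonnegative integral combination of $\Delta$).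
* Weyl's character formula for $\overline{\mathfrak g}$: $\mathrm{ch}\,\overline V(\kappa)\prod_{\alpha\in\overline R_+}(1-e^{-\alpha})=\sum_{u\in\overline W}\varepsilon(u)e^{u(\kappa+\overline\rho)-\overline\rho}$.
* The case $\kappa=0$ is the denominator formula: $\prod_{\alpha\in\overline R_+}(1-e^{-\alpha})=\sum_{u}\varepsilon(u)e^{u\overline\rho-\overline\rho}$.
* $\langle\overline\rho,\alpha^\vee\rangle=1$ for $\alpha\in\overline\Delta$. For $u\ne1$ in $\overline W$, $\overline\rho-u\overline\rho$ is a nonzero nonnegative combination of $\overline\Delta$. Also $\overline w_0\overline\rho=-\overline\rho$.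

**Definition.** For $\overline\Delta$-dominant $\mu\in P$ put
$$\hat S(\mu)=\sum_{u\in\overline W}\varepsilon(u)e^{\mu+\overline\rho-u\overline\rho}=e^\mu\prod_{\alpha\in\overline R_+}(1-e^\alpha)\in\mathbb Z[P].\tag{2}$$
The equality is the denominator formula after replacing every $e^\gamma$ by $e^{-\gamma}$ and multiplying by $e^\mu$. Let $S(\mu)=\sum_u\varepsilon(u)[\mu+\overline\rho-u\overline\rho]$ be its image in the free $\mathbb Z$-module $\mathbb Z[P/W]$ on the set of $W$-orbits. Here $[\gamma]$ is the orbit of $\gamma$.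

For instance, if $\overline\Delta=\{\alpha\}$ then $S(\mu)=[\mu]-[\mu+\alpha]$.

**Proposition 3.** (i) $m_\mu^\lambda=\sum_{u\in\overline W}\varepsilon(u)K_\lambda(\mu+\overline\rho-u\overline\rho)$. (ii) The rows of $\mu$ and $\nu$ coincide if and only if $S(\mu)=S(\nu)$.

**Step 1: the formula (i).** We have $\mathrm{ch}V(\lambda)=\sum_\kappa m_\kappa^\lambda\,\mathrm{ch}\,\overline V(\kappa)$, hence
$$\mathrm{ch}V(\lambda)\prod_{\alpha\in\overline R_+}(1-e^{-\alpha})=\sum_\kappa m_\kappa^\lambda\sum_{u\in\overline W}\varepsilon(u)e^{u(\kappa+\overline\rho)-\overline\rho}.$$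
Compare coefficients of $e^\mu$. On the right, a term contributes when $u(\kappa+\overline\rho)=\mu+\overline\rho$. Both $\kappa+\overline\rho$ and $\mu+\overline\rho$ are strictly $\overline\Delta$-dominant, so $u=1$ and $\kappa=\mu$, and the coefficient is $m_\mu^\lambda$. On the left, the product is $\sum_u\varepsilon(u)e^{u\overline\rho-\overline\rho}$, so the coefficient is $\sum_u\varepsilon(u)K_\lambda(\mu-u\overline\rho+\overline\rho)$.

**Step 2: the criterion (ii).** Write $S(\mu)-S(\nu)=\sum_\theta c_\theta[\theta]$, a finite sum over dominant $\theta$. Since $K_\lambda$ is constant on orbits, (i) gives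
$$m_\mu^\lambda-m_\nu^\lambda=\sum_\theta c_\theta K_\lambda(\theta).$$
If $S(\mu)=S(\nu)$, the rows agree. Conversely, let the rows agree and suppose some $c_\theta\neq0$. Choose $\theta$ minimal for the dominance order among those with $c_\theta\ne0$, and take $\lambda=\theta$. A term $\theta'$ of the sum with $K_\theta(\theta')\neq0$ has $\theta'\le\theta$, so $\theta'=\theta$ by minimality. Thus $0=c_\theta K_\theta(\theta)=c_\theta$, a contradiction. $\square$

**The easy implication.** Let $w$ be any isometry preserving $P$ with $w\overline\Delta=\overline\Delta$. It conjugates the simple reflections of $\overline W$ among themselves, so $w\overline R=\overline R$. It maps nonnegative combinations of $\overline\Delta$ to such combinations, so $w\overline R_+=\overline R_+$. By (2),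
$$\hat S(w\mu)=w\,\hat S(\mu).\tag{3}$$
If moreover $w\in W$, then $S(w\mu)=S(\mu)$, and the rows of $\mu$ and $w\mu$ coincide. Assertion (C) is the converse.

## The extreme Levi subalgebras, and $\mathfrak{gl}_2$ inside $\mathfrak{sl}_3$

If $\overline\Delta=\emptyset$, then $S(\mu)=[\mu]$, so equal rows mean $\nu\in W\mu$. Every $w$ preserves the empty set, so (C) is true for this Levi. If $\overline\Delta=\Delta$, then $M$ is the identity matrix and equal rows mean $\mu=\nu$. From now on we may take $\emptyset\ne\overline\Delta\ne\Delta$.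

Now let $\mathfrak g=\mathfrak{sl}_3$, $P=\mathbb Z^3/\mathbb Z(1,1,1)$, $\alpha=e_1-e_2$ and $\overline\Delta=\{\alpha\}$. Suppose $[\mu]-[\mu+\alpha]=[\nu]-[\nu+\alpha]$. As $(\mu,\alpha)\ge0$, $\mu+\alpha$ is longer than $\mu$, and similarly for $\nu$. So $[\mu]=[\nu]$ and $[\mu+\alpha]=[\nu+\alpha]$. Choose lifts $(a,b;c)$ and $(a',b';c')$ in $\mathbb Z^3$ that are permutations of each other. All vectors now have the same coordinate sum, and two vectors of equal sum that agree modulo $(1,1,1)$ are equal. Hence
$$\{a,b,c\}=\{a',b',c'\},\qquad\{a+1,b-1,c\}=\{a'+1,b'-1,c'\}$$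
as multisets. Comparing sums of squares gives $a-b=a'-b'$. Suppose $c\neq c'$, and let $x\ge y\ge z$ be the sorted entries. Omitting $x$, $y$, $z$ leaves pairs with differences $y-z$, $x-z$, $x-y$. Two of these belonging to different omitted values can agree only if $y-z=x-y=d>0$, because $y-z=x-z$ forces $x=y$, and $x-z=x-y$ forces $y=z$. So, up to exchange, $\mu=(y+d,y;y-d)$ and $\nu=(y,y-d;y+d)$. But $\{y+d+1,y-1,y-d\}$ contains $y+d+1$, while all entries of $\{y+1,y-d-1,y+d\}$ are at most $y+d$, a contradiction. Hence $c=c'$ and $\mu=\nu$: the rows are all distinct, as (C) predicts.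

## Shortest and longest exponents, and what they prove

The computation just made compared the shortest and the longest exponents. This works in general.

**Lemma 4.** (a) Let $\mu$ be any vector with $(\mu,\alpha)\ge0$ for all $\alpha\in\overline\Delta$. Among the vectors $\mu+\overline\rho-u\overline\rho$ with $u\in\overline W$, the norm is minimal only for $u=1$ (vector $\mu$) and maximal only for $u=\overline w_0$ (vector $\mu+2\overline\rho$). Moreover $|\mu+2\overline\rho|^2-|\mu|^2=4(\mu,\overline\rho)+4|\overline\rho|^2$. (b) If $S(\mu)=S(\nu)$, then $\nu\in W\mu$, $\nu+2\overline\rho\in W(\mu+2\overline\rho)$ and $(\mu,\overline\rho)=(\nu,\overline\rho)$.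

*Proof.* We have
$$|\mu+\overline\rho-u\overline\rho|^2=|\mu+\overline\rho|^2+|\overline\rho|^2-2(\mu+\overline\rho,u\overline\rho),$$
and $\mu+\overline\rho$ has strictly positive product with each element of $\overline\Delta$. For $u\ne1$, $\overline\rho-u\overline\rho$ is a nonzero nonnegative combination of $\overline\Delta$, so $(\mu+\overline\rho,u\overline\rho)<(\mu+\overline\rho,\overline\rho)$. For $u\ne\overline w_0$, $\overline\rho+u\overline\rho=\overline\rho-u\overline w_0\overline\rho$ is again a nonzero nonnegative combination, so $(\mu+\overline\rho,u\overline\rho)>(\mu+\overline\rho,-\overline\rho)$. The last formula of (a) is direct. For (b), the norm is constant on orbits. So in $S(\mu)$ the only orbit of minimal norm is $[\mu]$, with coefficient $1$, and the only orbit of maximal norm is $[\mu+2\overline\rho]$, with coefficient $\varepsilon(\overline w_0)\neq0$. The same holds for $\nu$. Now compare, and use the formula in (a). $\square$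

This suggests a plan to prove (C): find one $w$ with $w\mu=\nu$ and $w(\mu+2\overline\rho)=\nu+2\overline\rho$. Then $w\overline\rho=\overline\rho$, and one hopes to conclude that $w\overline\Delta=\overline\Delta$. If $\overline\Delta=\{\alpha\}$, then $2\overline\rho=\alpha$ and the conclusion is automatic. In two situations the plan can be carried out.

**Types $B_2$ and $G_2$: (C) holds.** Let $\overline\Delta=\{\alpha\}$ and $S(\mu)=S(\nu)$. By Lemma 4, $\nu=w\mu$ for some $w\in W$, and $(\mu,\alpha)=(\nu,\alpha)=(\mu,\beta)$ with $\beta=w^{-1}\alpha$. If $\beta=\alpha$, then $w$ fixes $\alpha$ and we are done. Let $\beta\neq\alpha$. The roots of length $|\alpha|$ are the vertices of a regular $m$-gon centred at $0$, with $m=4$ for $B_2$ and $m=6$ for $G_2$. The group $W$ acts faithfully on it, as these roots span the plane, and $|W|=2m$. So $W$ is the full symmetry group of the $m$-gon. The reflection $s$ in the line orthogonal to $\alpha-\beta$ exchanges the two vertices $\alpha,\beta$ and is a symmetry of the $m$-gon, so $s\in W$. As $\mu\perp\alpha-\beta$,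 $s\mu=\mu$. Therefore $ws\mu=\nu$ and $ws\alpha=w\beta=\alpha$. $\square$

**Lemma 5.** Let $\mathfrak g$ be simply laced and $\overline\Delta=\{\alpha\}$. If $S(\mu)=S(\nu)$, there is $w\in W$ with $w\mu=\nu$ and $w\alpha=\alpha$.

*Proof.* By Lemma 4, $\nu\in W\mu$ and $\nu+\alpha\in W(\mu+\alpha)$. Let $\lambda$ be the dominant element of $W\mu$, and write $\mu=x\lambda$, $\nu=y\lambda$ with $x,y\in W$. Put $\beta=x^{-1}\alpha$ and $\gamma=y^{-1}\alpha$.

*Making $\beta$ and $\gamma$ dominant for the stabilizer.* The stabilizer $W_\lambda$ of $\lambda$ is the reflection group generated by the $s_i$ with $\langle\lambda,\alpha_i^\vee\rangle=0$. Replacing $x$ by $xz$ with $z\in W_\lambda$ keeps $x\lambda=\mu$ and changes $\beta$ to $z^{-1}\beta$. So we may assume $\langle\beta,\alpha_i^\vee\rangle\ge0$ whenever $\langle\lambda,\alpha_i^\vee\rangle=0$, and similarly for $\gamma$.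

*$\lambda+\beta$ is dominant.* If $\langle\lambda,\alpha_i^\vee\rangle=0$, this is what we arranged. If $\langle\lambda,\alpha_i^\vee\rangle\ge1$, then $\beta\ne-\alpha_i$, because $(\lambda,\beta)=(\mu,\alpha)\ge0$ whereas $(\lambda,-\alpha_i)<0$. In a simply laced root system the only root with $\langle\beta,\alpha_i^\vee\rangle<-1$ is $-\alpha_i$. So $\langle\beta,\alpha_i^\vee\rangle\ge-1$ and $\langle\lambda+\beta,\alpha_i^\vee\rangle\ge0$. The same holds for $\lambda+\gamma$.

*Conclusion.* $\lambda+\beta=x^{-1}(\mu+\alpha)$ and $\lambda+\gamma=y^{-1}(\nu+\alpha)$ are dominant and $W$-conjugate, hence equal. So $\beta=\gamma$, and $w=yx^{-1}$ satisfies $w\mu=\nu$ and $w\alpha=y\beta=y\gamma=\alpha$. $\square$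

**Where the plan stops.** When $\overline\Delta$ has two elements, fixing $\overline\rho$ is weaker than preserving $\overline\Delta$. Take $B_3$ and $\overline\Delta=\{e_1-e_2,e_3\}$, so that $2\overline\rho=(1,-1,1)$, and let $w$ exchange the first and third coordinates. Then $w\overline\rho=\overline\rho$, but $w(e_1-e_2)=e_3-e_2\notin\overline\Delta$. This $w$ takes $(a,\frac12,b)$ to $(b,\frac12,a)$ and takes $(a,\frac12,b)+2\overline\rho$ to $(b,\frac12,a)+2\overline\rho$. So the shortest and longest exponents of these two weights match. The next section shows that the intermediate ones match as well.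

## The counterexamples in $\mathfrak{so}_7$

**Proof of Theorem 1.** In type $B_3$, $W$ is the group of signed permutations of three coordinates and $P=\mathbb Z^3\cup(\frac12+\mathbb Z)^3$. For $\mu=(a,\frac12,b)$ we have $\langle\mu,\alpha_1^\vee\rangle=a-\frac12\ge0$ and $\langle\mu,\alpha_3^\vee\rangle=2b\ge0$, and similarly for $\nu$, so both weights are $\overline\Delta$-dominant.

**Step 1: the rows agree.** As $\overline R_+=\{e_1-e_2,e_3\}$, formula (2) gives
$$S(\mu)=[a,\tfrac12,b]-[a+1,-\tfrac12,b]-[a,\tfrac12,b+1]+[a+1,-\tfrac12,b+1].$$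
An orbit of signed permutations is a multiset of three absolute values. Encode the multiset $\{i,j,k\}$ as the commutative monomial $z_iz_jz_k$. Different multisets give different monomials, so this extends to an injective $\mathbb Z$-linear map from $\mathbb Z[P/W]$ to a polynomial ring. Because $|-\frac12|=|\frac12|$,
$$S(\mu)\mapsto z_{1/2}(z_az_b-z_{a+1}z_b-z_az_{b+1}+z_{a+1}z_{b+1})=z_{1/2}(z_a-z_{a+1})(z_b-z_{b+1}).$$
This is symmetric in $a,b$, so $S(\mu)=S(\nu)$. By Proposition 3 the rows coincide.

**Step 2: no admissible $w$.** If $w\overline\Delta=\overline\Delta$, then $w$ fixes $\alpha_1$ and $\alpha_3$, as they have different lengths. If also $w\mu=\nu$, then (1) gives $2b=\langle\mu,\alpha_3^\vee\rangle=\langle\nu,\alpha_3^\vee\rangle=2a$, contradicting $a\ne b$. $\square$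

For example, $\mu=(\frac12,\frac12,\frac32)$ and $\nu=(\frac32,\frac12,\frac12)$ both have
$$S=[\tfrac32,\tfrac12,\tfrac12]-[\tfrac32,\tfrac32,\tfrac12]-[\tfrac52,\tfrac12,\tfrac12]+[\tfrac52,\tfrac32,\tfrac12].$$

What happened is this. The orbit sum became a polynomial, the polynomial factored along the pieces of $\overline\Delta$, and the factor $z_a-z_{a+1}$ can come from the root $e_1-e_2$ with weight $(a,\frac12)$ as well as from the root $e_3$ with weight $a$. So (C) becomes a question about factorization in a polynomial ring. Common factors that can migrate between pieces give counterexamples, and irreducibility gives proofs.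

## Orbits as monomials in types $B$, $C$, $D$

We use the standard coordinates. In types $B_n,C_n$ the group $W$ consists of all signed permutations. In type $D_n$ it consists of those with an even number of minus signs. The lattice $P$ is $\mathbb Z^n$ for $C_n$ and $\mathbb Z^n\cup(\frac12+\mathbb Z)^n$ for $B_n$ and $D_n$.

**Definition.** For $\epsilon=\pm$ let $A_\epsilon$ be the polynomial ring over $\mathbb Z$ on variables $z_k$, where $k\in\frac12\mathbb Z_{\ge0}$ if $\epsilon=+$ and $k\in\frac12\mathbb Z_{>0}$ if $\epsilon=-$. We use the convention $z_{-k}=\epsilon z_k$, so $z_0=0$ in $A_-$. For a finite set $I$ of coordinates let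
$$\pi_\epsilon:\mathbb Z[(\tfrac12\mathbb Z)^I]\to A_\epsilon,\qquad\pi_\epsilon(e^v)=\prod_{i\in I}z_{v_i},$$
extended $\mathbb Z$-linearly.

For example, $\pi_+(e^{(1,-2)})=z_1z_2$ and $\pi_-(e^{(1,-2)})=-z_1z_2$. The map $\pi_\epsilon$ is not a ring homomorphism: with one coordinate, $\pi_+(e^1e^1)=z_2\ne z_1^2$. But it is multiplicative across disjoint sets of coordinates. If $I=I'\sqcup I''$ and $f',f''$ have exponents supported on $I'$ and $I''$ respectively, then $\pi_\epsilon(f'f'')=\pi_\epsilon(f')\pi_\epsilon(f'')$, where the left side uses $I$ and the right side uses $I'$ and $I''$. By bilinearity it suffices to check this for $f'=e^{v'}$ and $f''=e^{v''}$, where it is immediate.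

For a signed permutation $g$,
$$\pi_+(e^{gv})=\pi_+(e^v),\qquad\pi_-(e^{gv})=\pm\pi_-(e^v),\tag{4}$$
the sign being the product of the signs of $g$. Call $\sum k_i^2$ the *norm* of the monomial $\prod z_{k_i}$. If $\pi_\epsilon(e^v)\ne0$, it is $\pm$ a monomial of norm $|v|^2$.

**Lemma 6.** In types $B_n,C_n$: $S(\mu)=S(\nu)$ if and only if $\pi_+\hat S(\mu)=\pi_+\hat S(\nu)$. In type $D_n$: $S(\mu)=S(\nu)$ if and only if $\pi_\epsilon\hat S(\mu)=\pi_\epsilon\hat S(\nu)$ for both $\epsilon=\pm$.

*Proof.* By (4), in each case $\pi_\epsilon(e^v)$ is constant on $W$-orbits, so $\pi_\epsilon$ factors through $\mathbb Z[P/W]$. This gives "only if". In types $B_n,C_n$ an orbit is a multiset of absolute values, so distinct orbits have distinct monomials under $\pi_+$, and "if" follows. In type $D_n$ let $\sigma$ be the sign change of one coordinate, and let $X=\sum c_O[O]$ be the difference $S(\mu)-S(\nu)$, the sum running over $W(D_n)$-orbits. The vectors with given multiset of absolute values form the set $O\cup\sigma O$. So $\pi_+X=0$ gives $c_O=0$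 when $\sigma O=O$, and $c_O+c_{\sigma O}=0$ otherwise. An orbit with $O\neq\sigma O$ has no zero coordinate, since otherwise the sign change of a zero coordinate fixes a vector of $O$ and shows $\sigma O=O$. For such orbits $\pi_-$ takes opposite nonzero values on $O$ and $\sigma O$, and different pairs $\{O,\sigma O\}$ give different monomials. So $\pi_-X=0$ gives $c_O-c_{\sigma O}=0$. Hence all $c_O=0$. $\square$

**Block polynomials.** Suppose $\overline\Delta$ splits into parts supported on disjoint sets of coordinates. Then so does $\overline R_+$, and $\hat S(\mu)=e^\mu\prod_{\alpha\in\overline R_+}(1-e^\alpha)$ is a product of factors supported on these sets. So $\pi_\epsilon\hat S(\mu)$ is the product of the following polynomials, one for each block. A superscript $\epsilon$ means evaluation in $A_\epsilon$.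

* A free coordinate $k$ gives $z_k$.
* $\{e_i-e_j\}$ with weight $(a,b)$ gives $G^\epsilon(a,b)=z_az_b-z_{a+1}z_{b-1}$.
* $\{e_i-e_j,\ e_j-e_k\}$ with weight $(p,q,r)$ gives
$$T^\epsilon(p,q,r)=\det\begin{pmatrix}z_p&z_{p+1}&z_{p+2}\\z_{q-1}&z_q&z_{q+1}\\z_{r-2}&z_{r-1}&z_r\end{pmatrix}.$$
Indeed here $\overline\rho=(1,0,-1)$, and the $i$-th coordinate of $v+\overline\rho-u\overline\rho$ is $v_i+j-i$ with $j=u^{-1}(i)$.
* $\{e_i-e_j,\ e_i+e_j\}$ with weight $(c,d)$ gives $z_cz_d-z_{c+1}z_{d-1}-z_{c+1}z_{d+1}+z_{c+2}z_d=F^\epsilon(c+1,d)$, where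
$$F^\epsilon(x,t)=z_t(z_{x-1}+z_{x+1})-z_x(z_{t-1}+z_{t+1}).$$
* $\{e_i\}$ with weight $c$ gives $z_c-z_{c+1}$, and $\{2e_i\}$ with weight $c$ gives $z_c-z_{c+2}$.

Lemma 4(a), applied to a block or to all blocks together, yields a principle that we use constantly.

> **(5)** Let $v$ be the weight. Then $v$ is the unique exponent of minimal norm, with coefficient $1$. In $A_+$ the polynomial therefore has exactly one monomial of minimal norm, namely $\prod z_{|v_i|}$, with coefficient $1$. In $A_-$ the polynomial is nonzero as soon as all $v_i\neq0$.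

**The identity behind type $D_5$.** For all $x,t$ that both lie in $\mathbb Z$ or both in $\frac12+\mathbb Z$,
$$T^\epsilon(x-1,t,1-x)=\epsilon\,(z_{x-1}-z_{x+1})\,F^\epsilon(x,t).\tag{6}$$
*Proof.* The rows of the determinant are $r_1=(z_{x-1},z_x,z_{x+1})$, $r_2=(z_{t-1},z_t,z_{t+1})$ and $r_3=(z_{-x-1},z_{-x},z_{1-x})=\epsilon(z_{x+1},z_x,z_{x-1})$. Replace $r_1$ by $r_1-\epsilon r_3=(z_{x-1}-z_{x+1})(1,0,-1)$ and expand along it:
$$\epsilon(z_{x-1}-z_{x+1})\big[(z_tz_{x-1}-z_{t+1}z_x)-(z_{t-1}z_x-z_tz_{x+1})\big].$$
The bracket is $F^\epsilon(x,t)$. $\square$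

For example, $T^+(1,0,-1)=z_0(z_1^2-z_3^2)-2z_1z_2(z_1-z_3)=(z_1-z_3)\big(z_0(z_1+z_3)-2z_1z_2\big)$.

## Migrating factors: the types where (C) fails

**$B_n$, $n\ge3$.** Let $\overline\Delta=\{e_{n-2}-e_{n-1},\,e_n\}$, $\kappa\in(\frac12+\mathbb Z)^{n-3}$, and $a\ne b$ in $\frac12+\mathbb Z_{\ge0}$. Put $\mu=(\kappa,a,\frac12,b)$ and $\nu=(\kappa,b,\frac12,a)$. Both are $\overline\Delta$-dominant, as in Theorem 1. Since $G^+(a,\frac12)=z_{1/2}(z_a-z_{a+1})$,
$$\pi_+\hat S(\mu)=\Big(\prod_iz_{\kappa_i}\Big)z_{1/2}(z_a-z_{a+1})(z_b-z_{b+1})=\pi_+\hat S(\nu),$$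
and Lemma 6 gives $S(\mu)=S(\nu)$. If $w\overline\Delta=\overline\Delta$, then $w$ fixes the short root $e_n$, on whose coroot $\mu$ takes the value $2b$ and $\nu$ the value $2a$. By (1), $w\mu\ne\nu$.

**$F_4$.** Take $\alpha_1=e_2-e_3$, $\alpha_2=e_3-e_4$, $\alpha_3=e_4$, $\alpha_4=\frac12(e_1-e_2-e_3-e_4)$ and $P=\mathbb Z^4\cup(\frac12+\mathbb Z)^4$. The first three simple roots generate a $B_3$, so $W$ contains all signed permutations of coordinates $2,3,4$. Let $\overline\Delta=\{\alpha_1,\alpha_3\}$, $\mu=(k,a,\frac12,b)$, $\nu=(k,b,\frac12,a)$ with $k\in\frac12+\mathbb Z$ and $a\neq b$ in $\frac12+\mathbb Z_{\ge0}$. All exponents have first coordinate $k$. By the computation of Theorem 1 in coordinates $2,3,4$, the exponents of $\hat S(\mu)$ and $\hat S(\nu)$ have the same image already in orbits of signed permutations of these coordinates. So $S(\mu)=S(\nu)$. If $w\overline\Delta=\overline\Delta$, then $w$ fixes $\alpha_3$ by length, while $\langle\mu,\alpha_3^\vee\rangle=2b\neq2a=\langle\nu,\alpha_3^\vee\rangle$.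

**$C_n$, $n\ge4$.** Let $\overline\Delta=\{e_{n-3}-e_{n-2},\,2e_n\}$, let $a\ne b$ be integers $\ge1$, let $\kappa\in\mathbb Z^{n-4}$, and
$$\mu=(\kappa,a,1-a,b,b-1),\qquad\nu=(\kappa,b,1-b,a,a-1).$$
The labels of $\mu$ on $\overline\Delta$ are $2a-1\ge1$ and $b-1\ge0$, and similarly for $\nu$, so both are $\overline\Delta$-dominant. The coordinate $n-1$ is free. In $A_+$ we have $G^+(a,1-a)=z_az_{a-1}-z_{a+1}z_a=z_a(z_{a-1}-z_{a+1})$, hence
$$\pi_+\hat S(\mu)=\Big(\prod_iz_{\kappa_i}\Big)\,z_az_b\,(z_{a-1}-z_{a+1})(z_{b-1}-z_{b+1}).$$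
This is symmetric in $a,b$, so $S(\mu)=S(\nu)$. If $w\overline\Delta=\overline\Delta$, then $w$ fixes the long root $\alpha_n=2e_n$, and $\langle\mu,\alpha_n^\vee\rangle=b-1\ne a-1=\langle\nu,\alpha_n^\vee\rangle$. By (1), $w\mu\neq\nu$.

**$D_n$ $(n\ge5)$, $E_6$, $E_7$, $E_8$.** In each of these diagrams $\Delta$ contains a subset $\Delta'$ of type $D_5$. Normalise the scalar product so that roots have squared length $2$, and identify $\mathbb R\Delta'$ with $\mathbb R^5$ so that
$$\Delta'=\{e_1-e_2,\ e_2-e_3,\ e_3-e_4,\ e_4-e_5,\ e_4+e_5\}.$$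
Let $\overline\Delta=\Delta'\setminus\{e_3-e_4\}$, of type $A_2\times A_1\times A_1$.

**Step 1: the weights.** Choose $\mu\in P$ with values $1,1,-2,0,2$ on the coroots of $\Delta'$ in the order above, and arbitrary values on the other simple coroots. Put $\nu=\mu+(e_2-e_5)$, which lies in $P$ because $e_2-e_5$ is a root. Let $\kappa$ be the component of $\mu$ orthogonal to $\mathbb R\Delta'$. Then $\mu=\kappa+\mu'$ and $\nu=\kappa+\nu'$ with
$$\mu'=(1,0,-1,1,1),\qquad\nu'=(1,1,-1,1,0).$$
The labels on $\overline\Delta$ are $1,1,0,2$ for $\mu$ and $0,2,1,1$ for $\nu$. Both weights are $\overline\Delta$-dominant.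

**Step 2: the orbit sums agree.** The blocks are coordinates $\{1,2,3\}$ and $\{4,5\}$. By (6) with $x=2$, $T^\epsilon(1,t,-1)=\epsilon(z_1-z_3)F^\epsilon(2,t)$, so
$$\pi_\epsilon\hat S(\mu')=T^\epsilon(1,0,-1)F^\epsilon(2,1)=\epsilon(z_1-z_3)F^\epsilon(2,0)F^\epsilon(2,1),$$
$$\pi_\epsilon\hat S(\nu')=T^\epsilon(1,1,-1)F^\epsilon(2,0)=\epsilon(z_1-z_3)F^\epsilon(2,1)F^\epsilon(2,0),$$
for both signs. By Lemma 6 for $D_5$, $\hat S(\mu')$ and $\hat S(\nu')$ have the same image in the free module on $W(D_5)$-orbits. The exponents of $\hat S(\mu)$ and $\hat S(\nu)$ are these exponents translated by $\kappa$, and $W(D_5)\subset W$ fixes $\kappa$. Hence $S(\mu)=S(\nu)$.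

**Step 3: no admissible $w$.** If $w\overline\Delta=\overline\Delta$, then $w$ preserves the unique $A_2$-component $\{e_1-e_2,e_2-e_3\}$. On its coroots $\mu$ takes the values $\{1,1\}$ and $\nu$ the values $\{0,2\}$, so $w\mu\ne\nu$ by (1). $\square$

This proves the negative half of Theorem 2. The positive half remains, for types $A_n$, $C_3$ and $D_4$, since $B_2$ and $G_2$ are done. Throughout we assume $S(\mu)=S(\nu)$ and $\emptyset\neq\overline\Delta\ne\Delta$. The tool is unique factorization in polynomial rings over $\mathbb Q$, together with an elementary remark.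

> **(7)** Let $f=Az+B$, where $z$ is a variable, $A\neq0$, and $A,B$ do not involve $z$. A factor of $f$ not involving $z$ divides both $A$ and $B$. If $A,B$ have no nonconstant common factor, $f$ is irreducible. In particular, if $A$ is $\pm$ a variable that does not divide $B$, then $f$ is irreducible.

Indeed the first claim is comparison of coefficients of powers of $z$. In a factorization of $f$, one factor has degree $0$ in $z$, so it divides $A$ and $B$.

## Type $A$: irreducible determinants

Let $\mathfrak g=\mathfrak{sl}_N$ and $P=\mathbb Z^N/\mathbb Z(1,\dots,1)$. The subset $\overline\Delta$ corresponds to a decomposition of $\{1,\dots,N\}$ into consecutive blocks of sizes $n_1,\dots,n_s$.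

**Step 1: passing to polynomials.** By Lemma 4, $\nu\in W\mu$, so we can choose lifts of $\mu,\nu$ to $\mathbb Z^N$ that are permutations of each other. All exponents of the lifted $\hat S(\mu)$ and $\hat S(\nu)$ have the same coordinate sum. Vectors of a fixed sum inject $S_N$-equivariantly into $P$, so the lifted $\hat S(\mu)$ and $\hat S(\nu)$ have the same image in the free module on $S_N$-orbits in $\mathbb Z^N$. Therefore they have the same image under the $\mathbb Z$-linear map
$$e^v\mapsto\prod_ih_{v_i}\in\mathbb Z[h_k:k\in\mathbb Z],$$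
which is constant on $S_N$-orbits. Like $\pi_\epsilon$, it is multiplicative across disjoint sets of coordinates. On a block of size $n$ with weight $\lambda=(\lambda_1\ge\dots\ge\lambda_n)$ we have $\overline\rho_i-\overline\rho_j=j-i$, so the image of $\hat S(\mu)$ is
$$\prod_iD(\mu^{(i)}),\qquad D(\lambda)=\det(h_{\lambda_i-i+j})_{1\le i,j\le n},$$
where $\mu^{(i)}$ is the restriction of $\mu$ to the $i$-th block. For $n=2$, $D(a,b)=h_ah_b-h_{a+1}h_{b-1}$.

**Step 2: irreducibility.** Put $l_i=\lambda_i-i$.

**Lemma 7.** For integers $l_1>\dots>l_n$, the polynomial $D=\det(h_{l_i+j})_{1\le i,j\le n}$ is irreducible over $\mathbb Q$.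

*Proof.* For $n=1$ it is a variable. For $n=2$, $D=h_{l_1+1}h_{l_2+2}-h_{l_1+2}h_{l_2+1}$ with $l_2+1<l_2+2\le l_1+1<l_1+2$. It is linear in $h_{l_1+2}$ with coefficient $-h_{l_2+1}$, which does not divide $h_{l_1+1}h_{l_2+2}$. Apply (7).

Let $n\ge3$, and assume the lemma for smaller sizes. The variable $X=h_{l_1+n}$ has the largest index in the matrix and occurs only at position $(1,n)$. The variable $Y=h_{l_n+1}$ has the smallest index and occurs only at position $(n,1)$. Consider three minors:

* $D_1$: rows $2,\dots,n$ and columns $1,\dots,n-1$. Up to sign it is the coefficient of $X$ in $D$.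
* $D_3$: rows $1,\dots,n-1$ and columns $2,\dots,n$. Up to sign it is the coefficient of $Y$ in $D$.
* $D_2$: rows and columns $2,\dots,n-1$. Up to sign it is the coefficient of $Y$ in $D_1$.

All three have the shape of the lemma after shifting indices. So $D_1,D_3$ are irreducible of degree $n-1$, and $D_2$ is nonzero of degree $n-2\ge1$.

Suppose $D=UV$ with $U,V$ nonconstant. They are homogeneous, since $D$ is. As $D$ has degree $1$ in $X$, say $U$ has degree $1$ and $V$ degree $0$ in $X$. By (7), $V\mid D_1$, so $V=cD_1$ with a constant $c$, and $\deg U=1$. Both $D$ and $D_1$ have degree $1$ in $Y$, so $U$ does not involve $Y$. Comparing coefficients of $Y$ in $D=cUD_1$ gives $D_3=\pm c\,UD_2$, a product of two nonconstant factors. This contradicts the irreducibility of $D_3$. $\square$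

**Step 3: reading off the blocks.** If $D(\lambda)$ and $D(\lambda')$ are proportional, they have the same degree, so the blocks have the same size. By Lemma 4(a) for the block, the unique monomial of minimal norm $\sum k_i^2$ in $D(\lambda)$ is $\prod h_{\lambda_i}$, with coefficient $1$. So $\lambda$ and $\lambda'$ agree as multisets, and being weakly decreasing they are equal. By unique factorization the multisets $\{(n_i,\mu^{(i)})\}$ and $\{(n_i,\nu^{(i)})\}$ coincide. Hence a permutation that exchanges blocks of equal size, order-preserving on each block, maps $\mu$ to $\nu$. It maps the simple roots inside blocks to simple roots inside blocks, so it preserves $\overline\Delta$. This proves (C) in type $A_n$. $\square$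

## Which block polynomials factor

We now study $G$, $F$, $T$ for the types $C_3$ and $D_4$. In every statement the indices all lie in $\mathbb Z$ or all lie in $\frac12+\mathbb Z$. In $A_+$ we write $z_k$ or $z_{|k|}$ indifferently.

**Lemma 8.** Let $a\ge|b|$.
(a) If $G^+(a,b)$ is reducible over $\mathbb Q$, then it is one of $z_a(z_{a-1}-z_{a+1})$ with $b=1-a$; $(z_a-z_{a+1})(z_a+z_{a+1})$ with $b=-a$; $z_{1/2}(z_a-z_{a+1})$ with $b=\frac12$.
(b) If $G^+(a,b)=\pm G^+(a',b')$ with $a\ge|b|$ and $a'\ge|b'|$, then $(a,b)=(a',b')$.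
(c) $G^-(a,b)\neq0$.

*Proof.* The exponents $(a,b)$ and $(a+1,b-1)$ have norms differing by $2(a-b)+2>0$. So $G^+$ has exactly two monomials, $z_az_{|b|}$ and $-z_{a+1}z_{|b-1|}$.

(a) The variable $z_{a+1}$ differs from $z_a$ and $z_{|b|}$. So a common variable of the two monomials is $z_{|b-1|}$, and either $|b-1|=a$, which means $b=1-a$ because $b\le a$, or $|b-1|=|b|$, which means $b=\frac12$. These are the first and third forms. Suppose now that there is no common variable. If $a\neq|b|$, then $G^+$ is linear in $z_a$ with coefficient $z_{|b|}$, which does not divide the other term. If $a=|b|$ and $a+1\ne|b-1|$, then $G^+$ is linear in $z_{a+1}$ with coefficient $-z_{|b-1|}$, which does not divide the other term. In both cases $G^+$ is irreducible by (7). If $a=|b|$ and $a+1=|b-1|$, then $b=-a$ (since $b=a+2$ is excluded), and $G^+=z_a^2-z_{a+1}^2$.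

(b) The monomial of smaller norm has coefficient $+1$ in both, so the sign is $+$ and $\{a,|b|\}=\{a',|b'|\}$. Hence $a=a'$ and $|b|=|b'|$. The other monomial then gives $|b-1|=|b'-1|$. If $b'=-b$, this says $|b-1|=|b+1|$, so $b=0$. In all cases $b=b'$.

(c) If $b\ne0$, then $a\ne0$, and $G^-\ne0$ by (5). If $b=0$, $G^-=-z_{a+1}z_{-1}=z_{a+1}z_1\neq0$. $\square$

**Lemma 9.** Let $x>|d|$.
(a) $F^+(x,d)=F^+(x,|d|)$ is irreducible over $\mathbb Q$, has at least three monomials, and determines $x$ and $|d|$, even if it is known only up to a scalar.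
(b) $F^-(x,d)\neq0$ if $d\ne0$.

*Proof.* (a) In $A_+$ the formula for $F^+(x,t)$ does not change under $t\mapsto-t$, so take $d\ge0$. Then $x\ge d+1\ge1$. The indices $d$, $x-1$, $x$, $|d-1|$, $d+1$ are all at most $x$. So $F^+$ is linear in $z_{x+1}$ with coefficient $z_d$, and the rest is $z_dz_{x-1}-z_x(z_{|d-1|}+z_{d+1})$. This rest is not divisible by $z_d$: $x\neq d$, and $z_{|d-1|}+z_{d+1}$ is not divisible by $z_d$, because it is $2z_1$ for $d=0$ and otherwise contains $z_{d+1}$ and a different variable. By (7), $F^+$ is irreducible. The monomials $z_dz_{x-1}$ and $z_dz_{x+1}$ are distinct and do not involve $z_x$. The terms $-z_xz_{|d-1|}-z_xz_{d+1}$ involve $z_x$ and do not cancel. So there are at least three monomials. By (5) for the weight $(x-1,d)$, the monomial of minimal norm is $z_{x-1}z_d$, and $x-1\ge d$. So the multiset $\{x-1,d\}$ determines $x$ and $d$.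

(b) We have $x-1\ge|d|>0$, so (5) applies. $\square$

**Lemma 10.** Let $p\ge q\ge r$ and $p\ge|r|$; hence $|q|\le p$.
(a) No variable divides $T^+(p,q,r)$.
(b) If $T^+(p,q,r)=T^+(p',q',r')$, where $(p',q',r')$ satisfies the same inequalities, then $(p',q',r')=(p,q,r)$, or $r=-p$ and $(p',q',r')=(p,-q,-p)$.
(c) $T^-(p,q,r)=0$ only if $q=0$ and $r=-p$.

*Proof of (a).* If $r=-p$, then (6) with $x=p+1$, $t=q$ gives $T^+=(z_p-z_{p+2})F^+(p+1,q)$. Both factors are irreducible (Lemma 9, as $p+1>|q|$), and neither is a scalar multiple of a variable. So no variable divides $T^+$.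

Let $r>-p$ and suppose $z_j\mid T^+$. By (5), $z_pz_{|q|}z_{|r|}$ is a monomial of $T^+$, so $j\in\{p,|q|,|r|\}$ and in particular $j\ne p+2$. The variable $z_{p+2}$ occurs only at position $(1,3)$ of the matrix, because $|q\pm1|\le p+1$ and, since $r-2\ge-p-1$, all indices in row $3$ are at most $p+1$ in absolute value. By (7), $z_j$ divides the coefficient of $z_{p+2}$, which is
$$z_{|q-1|}z_{|r-1|}-z_{|q|}z_{|r-2|}.$$
The norm of the second monomial minus that of the first is $2(q-r)+2>0$. So the monomials are different, and $z_j$ divides both. This leaves four possibilities.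

1. $|q-1|=|q|=j$. Then $q=j=\frac12$. Modulo $z_{1/2}$ the second row is $(0,0,z_{3/2})$, so $T^+\equiv-z_{3/2}(z_pz_{|r-1|}-z_{p+1}z_{|r-2|})$. Since $r\le\frac12\le p$, we have $p+1\ge\frac32$ and $|r-2|\ge\frac32$, so the monomial $z_{p+1}z_{|r-2|}$ survives modulo $z_{1/2}$. Its norm exceeds that of $z_pz_{|r-1|}$ by $2(p-r)+4>0$, so it is not cancelled. Hence $z_{1/2}\nmid T^+$.
2. $|q-1|=|r-2|=j$. As $q-1=r-2$ contradicts $q\ge r$, we have $q+r=3$, so $q\ge\frac32$ and $j=q-1<q\le p$. Hence $j=|r|=|3-q|$, which gives $q=2$, $r=1$, $j=1$. Modulo $z_1$ the third row is $(0,z_0,0)$, and $T^+\equiv-z_0z_pz_3\not\equiv0$, as $p\ge2$.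
3. $|r-1|=|q|=j$. As $r-1=q$ contradicts $q\ge r$, we have $r=1-q$, so $q\ge\frac12$ and $j=q$. The lower two rows are $(z_{q-1},z_q,z_{q+1})$ and $(z_{q+1},z_q,z_{q-1})$. Modulo $z_q$, $T^+\equiv-z_{p+1}(z_{|q-1|}^2-z_{q+1}^2)$. Here $z_{p+1}$ and $z_{q+1}$ survive, as $p+1>q$ and $q+1>q$, and $|q-1|\ne q+1$. So this is $\not\equiv0$.
4. $|r-1|=|r-2|=j$. Then $r=\frac32$ and $j=\frac12$, but $p\ge q\ge\frac32$, so $j\notin\{p,|q|,|r|\}$.

Each possibility leads to a contradiction.

*Proof of (b).* The minimal-norm monomials give $\{p,|q|,|r|\}=\{p',|q'|,|r'|\}$ as multisets. Since $p,p'$ are the largest elements, $p=p'$. By Lemma 4(a) for the block, with $\overline\rho=(1,0,-1)$, the difference of the largest and smallest norms of monomials is $4(p-r)+8$. So $p-r=p'-r'$, hence $r=r'$ and $|q|=|q'|$. If $q'=q$ we are done. Otherwise $q'=-q\neq0$, and we may take $q>0$, exchanging the two triples if necessary. Put $s=-r$. From $-q\ge r$ and $p\ge|r|$ we get $p\ge s\ge q>0$. If $s=p$, we are in the second alternative.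

Suppose $s<p$. Put $\sigma=p+q+s$ and $\tau=p+1+|q-1|+s$. Then $\tau=\sigma$ if $q\ge1$, and $\tau=\sigma+1$ if $q=\frac12$. Expand the determinants and write each monomial as its multiset of indices, with the sum of the indices as a subscript. For $(p,q,-s)$:
$$+\{p,q,s\}_\sigma,\ -\{p{+}1,|q{-}1|,s\}_\tau,\ -\{p,q{+}1,s{+}1\}_{\sigma+2},$$
$$+\{p{+}1,q{+}1,s{+}2\}_{\sigma+4},\ +\{p{+}2,|q{-}1|,s{+}1\}_{\tau+2},\ -\{p{+}2,q,s{+}2\}_{\sigma+4}.$$
For $(p,-q,-s)$:
$$+\{p,q,s\}_\sigma,\ -\{p{+}1,q{+}1,s\}_{\sigma+2},\ -\{p,|q{-}1|,s{+}1\}_\tau,$$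
$$+\{p{+}1,|q{-}1|,s{+}2\}_{\tau+2},\ +\{p{+}2,q{+}1,s{+}1\}_{\sigma+4},\ -\{p{+}2,q,s{+}2\}_{\sigma+4}.$$
Consider the monomial $\{p+1,|q-1|,s\}$. It differs from $\{p,q,s\}$, because its norm is larger. It differs from $\{p,|q-1|,s+1\}$, because $\{p+1,s\}=\{p,s+1\}$ would force $p=s$. All other monomials in the two lists have index sum at least $\min(\sigma+2,\tau+2)>\tau$. So its coefficient is $-1$ in the first polynomial and $0$ in the second, a contradiction.

*Proof of (c).* If $r>-p$, then, as in (a), $z_{p+2}$ occurs only at position $(1,3)$, and its coefficient in $T^-$ is $z_{q-1}z_{r-1}-z_qz_{r-2}$, with two terms of different norm. If $T^-=0$, both terms vanish, so ($q=1$ or $r=1$) and ($q=0$ or $r=2$). Since $q$ and $r$ each have one value, this means $(q,r)=(1,2)$ or $(0,1)$, and both contradict $q\ge r$. If $r=-p$, then (6) gives $T^-=-(z_p-z_{p+2})F^-(p+1,q)$. The first factor is nonzero (it is $-z_2$ if $p=0$), and the second is nonzero for $q\ne0$ by Lemma 9(b). $\square$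

## Type $C_3$

Here $P=\mathbb Z^3$, $\Delta=\{e_1-e_2,\ e_2-e_3,\ 2e_3\}$, and by Lemma 6 the hypothesis is $\pi_+\hat S(\mu)=\pi_+\hat S(\nu)$.

**Normalisation.** The following maps lie in $W$ and preserve $\overline\Delta$: $(a,b)\mapsto(-b,-a)$ on a block $\{e_i-e_j\}$; $(p,q,r)\mapsto(-r,-q,-p)$ on $\{e_1-e_2,e_2-e_3\}$; signed permutations of free coordinates. So we may change $\mu$ and $\nu$ by them. If $a\ge b$ and $a<|b|$, then $b<0$ and $-b\ge|a|$, so the first map achieves $a\ge|b|$. In the same way we achieve $p\ge|r|$. We also make free coordinates $\ge0$. There are six subsets $\overline\Delta$ to treat.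

**$\{e_1-e_2\}$ and $\{e_2-e_3\}$.** We have $G^+(a,b)z_k=G^+(a',b')z_{k'}$ with $k,k'\ge0$. Suppose $k\neq k'$. Then $z_{k'}\mid G^+(a,b)$ and $z_k\mid G^+(a',b')$. By Lemma 8(a) with integer indices, the only form divisible by a variable is the first one. So $G^+(a,b)=z_{k'}(z_{k'-1}-z_{k'+1})$ and $G^+(a',b')=z_k(z_{k-1}-z_{k+1})$, with $k,k'\ge1$ because $a\ge|1-a|$ forces $a\ge\frac12$. Cancelling $z_kz_{k'}$ gives $z_{k'-1}-z_{k'+1}=z_{k-1}-z_{k+1}$, so $k=k'$, a contradiction. Hence $k=k'$, and Lemma 8(b) gives $(a,b)=(a',b')$.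

**$\{2e_3\}$.** By unique factorization $z_kz_m(z_c-z_{c+2})$, with $c\ge0$, determines the multiset $\{k,m\}$ and $c$. So $\mu$ and $\nu$ differ by a permutation of the free coordinates.

**$\{e_1-e_2,\ e_2-e_3\}$.** Lemma 10(b) applies. Its second alternative $(p,q,-p)\mapsto(p,-q,-p)$ is effected by $(p,q,r)\mapsto(-r,-q,-p)$, which is in $W$ and preserves $\overline\Delta$.

**$\{e_1-e_2,\ 2e_3\}$.** We have $G^+(a,b)(z_c-z_{c+2})=G^+(a',b')(z_{c'}-z_{c'+2})$ with $c,c'\ge0$. Suppose $c\ne c'$. The two linear forms are irreducible and not proportional, so $z_{c'}-z_{c'+2}\mid G^+(a,b)$ and $z_c-z_{c+2}\mid G^+(a',b')$. In Lemma 8(a) with integer indices, the factors $z_a\pm z_{a+1}$ of the second form have indices differing by $1$. So only the first form is possible: $G^+(a,b)=z_a(z_{a-1}-z_{a+1})$ with $c'=a-1$, and $G^+(a',b')=z_{a'}(z_{a'-1}-z_{a'+1})$ with $c=a'-1$. Cancelling the two linear forms from the equality gives $z_a=z_{a'}$, so $c=c'$, a contradiction. Hence $c=c'$, and Lemma 8(b) gives $(a,b)=(a',b')$. (In $C_4$ the extra free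 coordinate supplies the missing factor: there $z_az_b$ appears on both sides.)

**$\{e_2-e_3,\ 2e_3\}$.** Here the extremal exponents suffice. Write $\mu=(k;\lambda_1,\lambda_2)$ and $\nu=(k';\lambda_1',\lambda_2')$ with $\lambda_1\ge\lambda_2\ge0$, $\lambda_1'\ge\lambda_2'\ge0$ and $k,k'\ge0$. We have $2\overline\rho=(0;4,2)$. By Lemma 4(b), as multisets,
$$\{k,\lambda_1,\lambda_2\}=\{k',\lambda_1',\lambda_2'\},\qquad\{k,\lambda_1+4,\lambda_2+2\}=\{k',\lambda_1'+4,\lambda_2'+2\}.$$
Suppose $k\neq k'$. Then $k\in\{\lambda_1',\lambda_2'\}$ and $k\in\{\lambda_1'+4,\lambda_2'+2\}$. Since $\lambda_2'\le\lambda_1'$, the only possibility is $k=\lambda_1'=\lambda_2'+2$. Likewise $k'=\lambda_1=\lambda_2+2$. The first equality becomes $\{k,k',k'-2\}=\{k',k,k-2\}$, so $k=k'$, a contradiction. Hence $k=k'$ and $\lambda=\lambda'$.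

This proves (C) in type $C_3$. $\square$

## Type $D_4$

Here $P=\mathbb Z^4\cup(\frac12+\mathbb Z)^4$ and $\alpha_1=e_1-e_2$, $\alpha_2=e_2-e_3$, $\alpha_3=e_3-e_4$, $\alpha_4=e_3+e_4$.

**Reduction by diagram automorphisms.** Any permutation of $\alpha_1,\alpha_3,\alpha_4$ extends to an isometry $\tau$ permuting $\Delta$. It preserves $P$ and normalises $W$. It carries the orbit sums for $\overline\Delta$ to those for $\tau\overline\Delta$, and an admissible $w$ for $\overline\Delta$ to the admissible $\tau w\tau^{-1}$. So it suffices to treat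
$$\{\alpha\},\quad\{\alpha_3,\alpha_4\},\quad\{\alpha_1,\alpha_3,\alpha_4\},\quad\{\alpha_1,\alpha_2\},\quad\{\alpha_2,\alpha_3,\alpha_4\}.$$
The first is Lemma 5.

**Parity.** Call a signed permutation *odd* or *even* according to its number of minus signs; $W$ consists of the even ones. The method is to use $\pi_+$ to find a signed permutation $w'$ with $w'\overline\Delta=\overline\Delta$ and $\nu=w'\mu$, and then $\pi_-$ to make it even. Suppose $w'$ is odd. By (3) and (4), $\pi_-\hat S(\nu)=-\pi_-\hat S(\mu)$. As $S(\mu)=S(\nu)$, Lemma 6 gives $\pi_-\hat S(\nu)=\pi_-\hat S(\mu)$, so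
$$\pi_-\hat S(\mu)=0.\tag{8}$$
By (5), (8) is impossible if all coordinates of $\mu$ are nonzero. Note also that by (3) and (4), $\pi_+\hat S$ does not change under any signed permutation preserving $\overline\Delta$, odd or even.

**$\{\alpha_3,\alpha_4\}$.** Let $\mu=(k,m;c,d)$ with $c\ge|d|$. Then $\pi_+\hat S(\mu)=z_{|k|}z_{|m|}F^+(c+1,|d|)$. By Lemma 9(a) and unique factorization, the multiset $\{|k|,|m|\}$, $c$ and $|d|$ are the same for $\nu$. So $\nu=w'\mu$, where $w'$ is a signed permutation of $e_1,e_2$, possibly times $e_4\mapsto-e_4$. It preserves $\overline\Delta$. Let $w'$ be odd. If one of $k,m,d$ is $0$, multiply $w'$ on the right by the sign change of that coordinate. This sign change fixes $\mu$ and preserves $\overline\Delta$, and the product is even. If $k,m,d\neq0$, then also $c\ge|d|>0$, and (8) is impossible. So an even $w'$ exists.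

**$\{\alpha_1,\alpha_3,\alpha_4\}$.** Let $\mu=(a,b;c,d)$. The map $(a,b)\mapsto(-b,-a)$ is even and preserves $\overline\Delta$. Normalise $a\ge|b|$ for $\mu$ and $\nu$. Then
$$G^+(a,b)F^+(c+1,|d|)=G^+(a',b')F^+(c'+1,|d'|).$$
If the two $F$-factors were not proportional, the irreducible $F^+(c+1,|d|)$ would divide $G^+(a',b')$, which also has degree $2$. So these would be proportional, which is impossible because $G^+$ has two monomials and $F^+$ at least three. So $c=c'$ and $|d|=|d'|$ by Lemma 9(a). Then $G^+(a,b)=G^+(a',b')$, and $(a,b)=(a',b')$ by Lemma 8(b). If $d'=-d\neq0$, then $\nu=w'\mu$ with $w'$ the sign change of $e_4$, which is odd and preserves $\overline\Delta$. So (8) gives $G^-(a,b)F^-(c+1,d)=0$ in the domain $A_-$, contradicting Lemmas 8(c) and 9(b). Hence $\nu=\mu$ after normalisation.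

**$\{\alpha_1,\alpha_2\}$.** Let $\mu=(p,q,r;k)$. Put $\iota(p,q,r;k)=(-r,-q,-p;k)$ and $\kappa(p,q,r;k)=(p,q,r;-k)$. Both are odd, preserve $\overline\Delta$, and they commute.

*Using $\pi_+$.* Since $\pi_+\hat S$ does not change under $\iota,\kappa$, we may temporarily normalise $\mu$ and $\nu$ to $p\ge|r|$ and $k\ge0$. From $T^+(p,q,r)z_k=T^+(p',q',r')z_{k'}$ and Lemma 10(a), $k=k'$. Then Lemma 10(b) says that the triples agree or are related by $\iota$. So for the original weights $\nu=w'\mu$ with $w'\in\langle\iota,\kappa\rangle$.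

*Using $\pi_-$.* If $w'$ is even, we are done. If $w'$ is odd, (8) says $T^-(p,q,r)z_k=0$ in $A_-$. If $k=0$, then $\kappa\mu=\mu$, and $w'\kappa\in W$ maps $\mu$ to $\nu$ and preserves $\overline\Delta$. Otherwise $T^-(p,q,r)=0$. As $T^-$ only changes sign under $\iota$, Lemma 10(c) applies after normalising the triple by $\iota$, and the normalised triple has the form $(p,0,-p)$. This is fixed by $\iota$, so the original triple is the same. Hence $\iota\mu=\mu$, and $w'\iota\in W$ maps $\mu$ to $\nu$ and preserves $\overline\Delta$.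

**$\{\alpha_2,\alpha_3,\alpha_4\}$.** Let $\mu=(k;p,q,r)$ with $p\ge q\ge|r|$.

*The block polynomial.* Here $\overline W=W(D_3)$ consists of the even signed permutations of the last three coordinates, $\overline\rho=(0;2,1,0)$, and $\varepsilon(u)$ is the sign of the underlying permutation. Let $\tau$ be the sign change of the last coordinate. Then $\tau\overline\rho=\overline\rho$, and $u\mapsto u\tau$ is a bijection from even to odd signed permutations that keeps both $u\overline\rho$ and the underlying permutation. So the sum over $\overline W$ is half of the sum over all signed permutations of these coordinates, weighted by the sign of the permutation. Put $l=(p+2,q+1,r)$, the last three coordinates of $\mu+\overline\rho$. Summing over the independent signs turns the last sum into the determinant with entries $z_{l_i-\overline\rho_j}+z_{l_i+\overline\rho_j}$, where $\overline\rho_j$ runs over $2,1,0$. Its third column is $2z_{l_i}$, which absorbs the factor $\frac12$. Also the row for $l=r$ depends only on $|r|$. Hence $\pi_+\hat S(\mu)=z_{|k|}E$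 with
$$E=E(p,q,|r|)=\det\big(z_{l-2}+z_{l+2},\ \ z_{l-1}+z_{l+1},\ \ z_l\big)_{l=p+2,\ q+1,\ |r|},$$
one row for each value of $l$.

*No variable divides $E$.* The variable $z_{p+4}$ occurs only at position $(1,1)$, since the other indices in row $1$ are at most $p+3$, and those in rows $2$ and $3$ are at most $\max(p+3,2)$ in absolute value. Its coefficient is
$$z_{|r|}(z_q+z_{q+2})-z_{q+1}(z_{|r|-1}+z_{|r|+1})=F^+(q+1,|r|),$$
irreducible of degree $2$ by Lemma 9(a), as $q+1>|r|$. By (5), $E$ contains the monomial $z_pz_qz_{|r|}$, so $z_{p+4}\nmid E$. Another variable dividing $E$ would divide $F^+(q+1,|r|)$ by (7), which is impossible.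

*Conclusion.* From $z_{|k|}E=z_{|k'|}E'$ we get $|k|=|k'|$ and $E=E'$. The minimal-norm monomial gives $p=p'$, $q=q'$, $|r|=|r'|$. So $\nu=w'\mu$ with $w'$ a product of sign changes of $e_1$ and $e_4$, and these preserve $\overline\Delta$. Let $w'$ be odd. If $k=0$ or $r=0$, multiply $w'$ on the right by the sign change of that coordinate, which fixes $\mu$. The result is even. If $k,r\ne0$, then $p\ge q\ge|r|>0$, and (8) is impossible.

This proves (C) in type $D_4$. All simple types are now covered, and the proof of Theorem 2 is complete. $\blacksquare$
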